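\title{A primitive axial algebra of Monster type without a Frobenius form}

\begin{abstract}
An axial algebra of Monster type is a commutative algebra generated by idempotents, called axes, whose eigenspaces multiply according to the Monster fusion law. We show that a primitive axial algebra of Monster type need not admit a Frobenius form. Over every field of characteristic different from $2,3,7,31$ we construct a $17$-dimensional example, generated by four axes, on which every associating bilinear form is zero. The example lies in a family $A_s$ whose parameter $s$ ranges over a $10$-dimensional space, and we determine the Frobenius forms on every member of the family. If the characteristic is also different from $11$, then every $A_s$ with $s\neq0$ is simple and has no Frobenius form.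
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathbb F$ is a field of characteristic not $2$ in which $1,0,\frac14,\frac1{32}$ are pairwise distinct. Since $1-\frac14=\frac34$, $1-\frac1{32}=\frac{31}{32}$ and $\frac14-\frac1{32}=\frac7{32}$, this means $\operatorname{char}\mathbb F\notin\{2,3,7,31\}$. We call such a field \emph{admissible}; the field $\mathbb R$ is an example. Algebras are commutative and are not assumed associative or unital.

A \emph{fusion law} is a pair $(\mathcal F,\star)$, where $\mathcal F\subseteq\mathbb F$ and $\star\colon\mathcal F\times\mathcal F\to2^{\mathcal F}$ is symmetric. The \emph{Monster fusion law} has $\mathcal F=\{1,0,\frac14,\frac1{32}\}$ and the following table, whose entries list the elements of $\lambda\star\mu$: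
\[
\begin{array}{c|cccc}
\star&1&0&1/4&1/32\\ \hline
1&1&\emptyset&1/4&1/32\\
0&\emptyset&0&1/4&1/32\\
1/4&1/4&1/4&1,\,0&1/32\\
1/32&1/32&1/32&1/32&1,\,0,\,1/4
\end{array}
\]
Let $A$ be an algebra and $a\in A$. Write $\operatorname{ad}_a$ for the map $y\mapsto ay$, put $A_\lambda(a)=\{y\in A:ay=\lambda y\}$, and put $A_S(a)=\bigoplus_{\lambda\in S}A_\lambda(a)$ for $S\subseteq\mathcal F$, with $A_\emptyset(a)=0$. The element $a$ is an \emph{axis} if it is a nonzero idempotent, $A=A_{\mathcal F}(a)$, and $A_\lambda(a)A_\mu(a)\subseteq A_{\lambda\star\mu}(a)$ for all $\lambda,\mu\in\mathcal F$. The axis $a$ is \emph{primitive} if $A_1(a)=\mathbb Fa$. An \emph{axial algebra of Monster type} is a pair $(A,X)$, where $X$ is a nonempty set of axes that generates $A$ as an algebra; it is \emph{primitive} if every $a\in X$ is primitive.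

The fusion rules are a local substitute for associativity. In an associative algebra an idempotent has only the eigenvalues $1$ and $0$, and its two eigenspaces are ideals that annihilate each other; this is the upper left corner of the table. An axis may have two further eigenvalues, and the table controls how the four eigenspaces multiply.

Put $A_+(a)=A_{\{1,0,1/4\}}(a)$ and $A_-(a)=A_{1/32}(a)$. The table gives $A_+A_+\subseteq A_+$, $A_+A_-\subseteq A_-$ and $A_-A_-\subseteq A_+$. Hence the linear map $\tau_a$ that acts as $1$ on $A_+(a)$ and as $-1$ on $A_-(a)$ is an automorphism of $A$, the \emph{Miyamoto involution} of $a$. The \emph{Miyamoto group} of $(A,X)$ is $G=\langle\tau_a:a\in X\rangle\le\operatorname{Aut}(A)$.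

A bilinear form $f$ on $A$ \emph{associates} if $f(xy,z)=f(x,yz)$ for all $x,y,z\in A$. A \emph{Frobenius form} is a nonzero associating form; symmetry is not assumed. The following question comes from McInroy and Shpectorov~\cite{MS}.

\begin{quote}
\emph{Does every primitive axial algebra $(A,X)$ of Monster type admit a Frobenius form $f$ such that $f(a,a)\ne0$ for all $a\in X$, and $f(x^g,y^g)=f(x,y)$ for all $x,y\in A$ and $g\in G$?}
\end{quote}

There is a reason to expect the answer yes. As we recall in Section~\ref{sec:forms}, an associating form is automatically $G$-invariant, and for a primitive axis $a$ the functional $f(a,\cdot)$ is determined by the single number $f(a,a)$ and the eigenspace decomposition of $a$. So the algebra itself proposes a candidate for $f$, and the question is whether the proposals of the different axes are consistent with each other and with the product. In small algebras such as $\mathbb F$, $\mathbb F\times\mathbb F$ and Example~\ref{ex:three} they are. In general they are not.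

\begin{theorem}\label{thm:main}
Over every admissible field $\mathbb F$ there is a primitive axial algebra $(A,X)$ of Monster type with $\dim A=17$ on which every associating bilinear form is zero. One may take $|X|=8$ or $|X|=4$. In particular, $A$ has no Frobenius form, and the question has a negative answer.
\end{theorem}

The algebra is one member of a family. In Section~\ref{sec:construction} we define a $4$-dimensional space $H$ with a symmetric bilinear form $(\cdot,\cdot)$ and, for each $s$ in the symmetric square $S^2H\cong\mathbb F^{10}$, a $17$-dimensional algebra $A_s$ with a set $X$ of eight idempotents. Let $B$ be the symmetric bilinear form on $S^2H$ given by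
\begin{equation}\label{eq:B}
B(hk,h'k')=(h,h')(k,k')+(h,k')(k,h'),
\end{equation}
and let $\operatorname{rad}B=\{s\in S^2H: B(y,s)=0\text{ for all }y\in S^2H\}$.

\begin{theorem}\label{thm:family}
For every $s\in S^2H$ the pair $(A_s,X)$ is a primitive axial algebra of Monster type, and the algebra of Theorem~\ref{thm:main} is one of the $A_s$.
\begin{enumerate}
\item[(i)] If $s\in\operatorname{rad}B$, the Frobenius forms on $A_s$ are exactly the nonzero multiples of one form, which is nonzero on all axes in $X$ and invariant under the Miyamoto group.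
\item[(ii)] If $s\notin\operatorname{rad}B$, there is no Frobenius form on $A_s$.
\item[(iii)] If $\operatorname{char}\mathbb F\ne11$, then $\operatorname{rad}B=0$, and for every $s\neq0$ the algebra $A_s$ is simple and has no Frobenius form.
\end{enumerate}
\end{theorem}

Part (iii) shows that the failure cannot be blamed on a proper ideal. The mechanism behind both theorems is isolated in Section~\ref{sec:obstruction}, where it already appears in an algebra of dimension four; the work in Sections~\ref{sec:construction}--\ref{sec:generation} is to realize it in an algebra generated by axes. Section~\ref{sec:family} proves Theorem~\ref{thm:family}.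

\section{Associating forms and primitive axes}\label{sec:forms}

For a primitive axis $a$ of $A$ and $y\in A$, let $\varphi_a(y)\in\mathbb F$ be the coefficient of $a$ in the eigenspace decomposition of $y$:
\[
y-\varphi_a(y)\,a\in A_0(a)\oplus A_{1/4}(a)\oplus A_{1/32}(a).
\]
Thus $\varphi_a$ is a linear functional on $A$ with $\varphi_a(a)=1$.

\begin{lemma}\label{lem:invariant}
Let $a$ be an axis of $A$ and $W$ a subspace with $aW\subseteq W$. Then $\tau_a(W)=W$. If $a$ is primitive, then $\varphi_a(y)\,a\in W$ for all $y\in W$.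
\end{lemma}

\begin{proof}
Since the elements of $\mathcal F$ are pairwise distinct, the projection of $A$ onto $A_\lambda(a)$ along the other eigenspaces is $\prod_{\mu\ne\lambda}(\lambda-\mu)^{-1}(\operatorname{ad}_a-\mu)$, a polynomial in $\operatorname{ad}_a$. So $W$ contains the eigencomponents of each of its elements, and both claims follow.
\end{proof}

\begin{lemma}\label{lem:oneaxis}
Let $a$ be an axis of $A$ and $f$ a bilinear form on $A$ with $f(ax,y)=f(x,ay)$ for all $x,y\in A$.
\begin{enumerate}
\item[(a)] $f(A_\lambda(a),A_\mu(a))=0$ for $\lambda\neq\mu$.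
\item[(b)] $f$ is invariant under $\tau_a$.
\item[(c)] If $a$ is primitive, then $f(a,y)=\varphi_a(y)f(a,a)$ for all $y\in A$.
\end{enumerate}
In particular, (a)--(c) hold for every associating form.
\end{lemma}

\begin{proof}
For $x\in A_\lambda(a)$ and $y\in A_\mu(a)$ we have $\lambda f(x,y)=f(ax,y)=f(x,ay)=\mu f(x,y)$, which gives (a). Write $x=x_++x_-$ and $y=y_++y_-$ with $x_\pm,y_\pm\in A_\pm(a)$. By (a), both $f(x,y)$ and $f(x_+-x_-,y_+-y_-)$ equal $f(x_+,y_+)+f(x_-,y_-)$; this is (b). By (a) again, $f(a,y-\varphi_a(y)a)=0$, which is (c).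
\end{proof}

\begin{lemma}\label{lem:forms}
Let $(A,X)$ be a primitive axial algebra of Monster type and $f$ an associating form on $A$.
\begin{enumerate}
\item[(a)] $f$ is symmetric.
\item[(b)] $\varphi_a(b)f(a,a)=\varphi_b(a)f(b,b)$ for all $a,b\in X$.
\item[(c)] If $f(a,a)=0$ for all $a\in X$, then $f=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Commutativity and the associating property give
\[
f(x,yz)=f(xy,z)=f(yx,z)=f(y,xz)=f(y,zx)=f(yz,x).
\]
The span of all products $yz$ is a subalgebra and contains each $a=aa\in X$, so it is $A$.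

(b) Both sides equal $f(a,b)=f(b,a)$ by Lemma~\ref{lem:oneaxis}(c).

(c) Let $R=\{x\in A:f(x,A)=0\}$. If $x\in R$, then $f(xz,y)=f(x,zy)=0$ for all $y,z$, so $R$ is an ideal. By Lemma~\ref{lem:oneaxis}(c) we have $X\subseteq R$. As $X$ generates $A$, we get $R=A$.
\end{proof}

So invariance under the Miyamoto group costs nothing, and a Frobenius form is nonzero on at least one axis in $X$. The following example shows the prescription of Lemma~\ref{lem:oneaxis}(c) succeeding.

\begin{example}\label{ex:three}
Let $A$ have basis $a,b,c$ of idempotents with $ab=\frac18(a+b-c)$, $ac=\frac18(a+c-b)$, $bc=\frac18(b+c-a)$. Put $u=b+c-\frac14a$ and $w=b-c$. Then $a(b+c)=\frac14a$ gives $au=0$, and $aw=\frac14w$. Moreover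
\[
uu=\tfrac54u,\qquad uw=\tfrac{15}{16}w,\qquad ww=\tfrac34u+\tfrac7{16}a,
\]
so $a$ is a primitive axis, and by symmetry so are $b$ and $c$. From $b=\frac18a+\frac12u+\frac12w$ we read off $\varphi_a(b)=\frac18$. Up to a scalar, Lemmas~\ref{lem:oneaxis} and~\ref{lem:forms} force $f(a,a)=f(b,b)=f(c,c)=1$ and the value $\frac18$ on distinct basis vectors. This form associates: $f(aa,b)=\frac18=f(a,ab)$ for each ordered pair of distinct basis vectors, and $f(ab,c)=-\frac3{32}$ for each ordering of $a,b,c$.
\end{example}

\section{The obstruction}\label{sec:obstruction}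

The fusion law constrains the eigenspace in which a product lies, but not the product itself. An associating form, on the other hand, ties the component of $vv$ along an axis to the value $f(v,v)$, and that value may be forced to vanish by an unrelated part of the multiplication table.

\begin{lemma}\label{lem:obstruction}
Let $f$ be an associating form on an algebra $A$, and let $x,y,v\in A$ satisfy $v=xy$ and $yv=0$. Then $f(v,v)=0$, and $f(w,vv)=0$ for every $w\in A$ with $wv\in\mathbb Fv$. In particular, if $a$ is a primitive axis with $av\in\mathbb Fv$, then $\varphi_a(vv)f(a,a)=0$.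
\end{lemma}

\begin{proof}
We have $f(v,v)=f(xy,v)=f(x,yv)=0$. If $wv=\lambda v$, then $f(w,vv)=f(wv,v)=\lambda f(v,v)=0$. For $w=a$ the left side is $\varphi_a(vv)f(a,a)$ by Lemma~\ref{lem:oneaxis}(c).
\end{proof}

To exploit this we want $\varphi_a(vv)\neq0$. The eigenvalue $\frac1{32}$ leaves the most room: for $v\in A_-(a)$, the only condition that the fusion law places on $vv$ is $vv\in A_+(a)$.

\begin{example}\label{ex:toy}
Let $A$ have basis $a,x,y,v$ with
\[
aa=a,\qquad ay=\tfrac1{32}y,\qquad av=\tfrac1{32}v,\qquad xy=v,\qquad vv=a,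
\]
and all other products of basis vectors zero. Then $A_1(a)=\mathbb Fa$, $A_0(a)=\mathbb Fx$ and $A_{1/32}(a)=\langle y,v\rangle$. The rule $0\star0$ holds because $xx=0$; the rule $0\star\frac1{32}$ holds because $xy=v$ and $xv=0$; the rule $\frac1{32}\star\frac1{32}$ holds because $yy=yv=0$ and $vv=a$. So $a$ is a primitive axis. For every associating form,
\[
f(a,a)=f(a,vv)=f(av,v)=\tfrac1{32}f(xy,v)=\tfrac1{32}f(x,yv)=0 .
\]
\end{example}

This algebra is not a counterexample: $x$ is not in the span of the products, so $A$ is not generated by idempotents. The task is therefore to build an algebra in which $x$ and $y$ are produced from axes, while $v=xy$ lies in $A_-(a)$ for every generating axis $a$ at once. Then $vv$ may be chosen freely in $\bigcap_{a\in X}A_+(a)$, and we choose it with $\varphi_a(vv)\ne0$ for all $a\in X$.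

\section{The algebras $A_s$}\label{sec:construction}

\subsection*{Conventions} For a vector space $H$, the symmetric square $S^2H$ is the quotient of $H\otimes H$ by the span of the elements $h\otimes k-k\otimes h$. We write $hk$ for the image of $h\otimes k$, and $h^2=hh$. If $h_1,\dots,h_n$ is a basis of $H$, the $h_ih_j$ with $i\le j$ form a basis of $S^2H$, and linear maps on $S^2H$ correspond to symmetric bilinear maps on $H$. Below, $S^2H$ is a subspace of an algebra. To keep the two products apart, the exponent $2$ is applied only to vectors of $H$, and the algebra product is written with a dot whenever a factor has the form $hk$.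

\subsection*{Definition} Let $H$ have basis $\alpha_1,\alpha_2,\beta_1,\beta_2$ and the symmetric bilinear form with
\begin{gather*}
(\alpha_i,\alpha_i)=(\beta_i,\beta_i)=4,\qquad(\alpha_1,\alpha_2)=(\beta_1,\beta_2)=-2,\\
(\alpha_1,\beta_1)=(\alpha_2,\beta_2)=0,\qquad(\alpha_1,\beta_2)=1,\qquad(\alpha_2,\beta_1)=-1 .
\end{gather*}
Put $\alpha_3=-\alpha_1-\alpha_2$ and $\beta_3=-\beta_1-\beta_2$, and call $T_1=\{\alpha_1,\alpha_2,\alpha_3\}$ and $T_2=\{\beta_1,\beta_2,\beta_3\}$ the two \emph{triples}. Each triple sums to zero. We have $(\alpha_3,\alpha_3)=4+4-4=4$ and $(\alpha_i,\alpha_3)=-4+2=-2$ for $i=1,2$, and the same holds for the $\beta_i$. So all six vectors satisfy $(\xi,\xi)=4$, and distinct vectors in one triple have product $-2$. Between the triples, the products are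
\begin{equation}\label{eq:table}
\begin{array}{c|rrr}
&\beta_1&\beta_2&\beta_3\\ \hline
\alpha_1&0&1&-1\\
\alpha_2&-1&0&1\\
\alpha_3&1&-1&0
\end{array}
\end{equation}
where the last row and column are determined by the vanishing of all row and column sums. Let $\Psi=T_1\cup T_2$ and $\Phi=\{\alpha_1,\alpha_2,\beta_1,\beta_2\}$. Fix $s\in S^2H$ and let
\[
A=A_s=S^2H\oplus\bigoplus_{\xi\in\Psi}\mathbb Fx_\xi\oplus\mathbb Fv,\qquad\dim A=10+6+1=17,
\]
with the commutative bilinear product given, for $h,k,h',k'\in H$ and $\xi,\zeta,\eta\in\Psi$, by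
\begin{enumerate}
\item[(P1)] $hk\cdot h'k'=(h,h')\,kk'+(h,k')\,kh'+(k,h')\,hk'+(k,k')\,hh'$;
\item[(P2)] $hk\cdot x_\xi=(h,\xi)(k,\xi)\,x_\xi$;
\item[(P3)] $x_\xi x_\xi=\xi^2$;
\item[(P4)] $x_\xi x_\zeta=x_\eta$ if $\{\xi,\zeta,\eta\}$ is $T_1$ or $T_2$;
\item[(P5)] $x_{\alpha_3}x_{\beta_3}=v$, and $x_{\alpha_i}x_{\beta_j}=0$ for $(i,j)\neq(3,3)$;
\item[(P6)] $hk\cdot v=\frac14(h,k)\,v$;
\item[(P7)] $x_\xi v=0$;
\item[(P8)] $vv=s$.
\end{enumerate}
The right sides of (P1), (P2) and (P6) are bilinear and symmetric in $h,k$, and that of (P1) is also bilinear and symmetric in $h',k'$ and unchanged when the pairs are exchanged. So the product is well defined. We use (P1) mostly in the special cases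
\begin{equation}\label{eq:square}
h^2\cdot kk'=2(h,k)\,hk'+2(h,k')\,hk,\qquad h^2\cdot k^2=4(h,k)\,hk .
\end{equation}

\subsection*{The idempotents} Let $\xi\in\Psi$. Then $\xi^2\cdot\xi^2=16\,\xi^2$, $\xi^2\cdot x_\xi=16\,x_\xi$ and $x_\xi x_\xi=\xi^2$, so the square of $p\,\xi^2+q\,x_\xi$ is $(16p^2+q^2)\,\xi^2+32pq\,x_\xi$. An idempotent with $q\neq0$ has $p=\frac1{32}$ and $q^2=p-16p^2=\frac1{64}$. This yields the two idempotents
\[
a_\xi^{\sigma}=\tfrac1{32}\,\xi^2+\tfrac\sigma8\,x_\xi\qquad(\sigma=\pm1),
\]
also written $a_\xi^\pm$, from which we recover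
\begin{equation}\label{eq:recover}
\xi^2=16\,(a_\xi^++a_\xi^-),\qquad x_\xi=4\,(a_\xi^+-a_\xi^-).
\end{equation}
Only the vectors in $\Phi$ supply generators:
\[
X=\{a_\alpha^\sigma:\alpha\in\Phi,\ \sigma=\pm1\},\qquad X^+=\{a_\alpha^+:\alpha\in\Phi\}.
\]

\subsection*{Why these rules} Let $a=a_\alpha^\sigma$ with $\alpha\in\Phi$. If $x_\alpha x_\xi=0$, then $ax_\xi=\frac1{32}(\alpha,\xi)^2x_\xi$, so the products $0$ and $\pm1$ in \eqref{eq:table} give the eigenvalues $0$ and $\frac1{32}$. The product $-2$ alone would give $\frac18$, which is not an eigenvalue of the fusion law. Rule (P4) repairs this: on the span of the two other $x$'s of the triple of $\alpha$, the map $\operatorname{ad}_a$ has matrix $\frac18\left(\begin{smallmatrix}1&\sigma\\ \sigma&1\end{smallmatrix}\right)$, with eigenvalues $\frac14$ and $0$. The same rule produces $x_{\alpha_3}$ and $x_{\beta_3}$ from generators, and these two elements play the roles of $x$ and $y$ in Lemma~\ref{lem:obstruction}, by (P5) and (P7). Rule (P6) makes $\alpha^2\cdot v=v$, so that $av=\frac1{32}v$.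 The grading by $A_\pm(a)$ then requires that exactly one of $x_{\alpha_3},x_{\beta_3}$ lie in $A_-(a)$. The one in the triple of $\alpha$ lies in $A_+(a)$, so we need $(\alpha_i,\beta_3)=\pm1$ and $(\alpha_3,\beta_i)=\pm1$ for $i=1,2$, and \eqref{eq:table} provides this.

\begin{remark}\label{rem:copy}
Let $\{\xi,\zeta,\eta\}$ be a triple. By \eqref{eq:square}, (P2), (P4) and $\eta^2=\xi^2+2\xi\zeta+\zeta^2$,
\[
a_\xi^\sigma a_\zeta^{\sigma'}=-\tfrac1{128}\,\xi\zeta+\tfrac1{64}\bigl(\sigma x_\xi+\sigma'x_\zeta+\sigma\sigma'x_\eta\bigr)=\tfrac18\bigl(a_\xi^\sigma+a_\zeta^{\sigma'}-a_\eta^{-\sigma\sigma'}\bigr).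
\]
So three idempotents belonging to the three vectors of a triple, with signs of product $-1$, span a copy of the algebra of Example~\ref{ex:three}.
\end{remark}

\section{The elements of $X$ are primitive axes}\label{sec:axes}

Fix $\alpha\in\Phi$ and $\sigma=\pm1$, and put $a=a_\alpha^\sigma$, $e=a_\alpha^{-\sigma}$. Let $T=\{\alpha,\zeta,\eta\}$ be the triple containing $\alpha$. By \eqref{eq:table}, the other triple is $T'=\{\xi_0,\xi_1,\xi_2\}$ with $(\alpha,\xi_0)=0$ and $(\alpha,\xi_1),(\alpha,\xi_2)\in\{1,-1\}$, where $\xi_0=\beta_1,\beta_2,\alpha_1,\alpha_2$ for $\alpha=\alpha_1,\alpha_2,\beta_1,\beta_2$, respectively. Neither $\alpha$ nor $\xi_0$ lies in $\{\alpha_3,\beta_3\}$, so (P5) gives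
\begin{equation}\label{eq:vanish}
x_\alpha x_\xi=0\quad(\xi\in T'),\qquad x_\xi x_{\xi_0}=0\quad(\xi\in T).
\end{equation}
Since $(\alpha,\alpha)=4\ne0$, we have $H=\mathbb F\alpha\oplus\alpha^\perp$ with $\dim\alpha^\perp=3$, and $S^2H=\mathbb F\alpha^2\oplus\alpha\alpha^\perp\oplus S^2(\alpha^\perp)$, with summands of dimensions $1,3,6$. Put $y_\pm=x_\zeta\pm\sigma x_\eta$.

\begin{proposition}\label{prop:axes}
For every $s\in S^2H$, the element $a$ is a primitive axis of $A_s$, with eigenspaces
\begin{align*}
A_1(a)&=\mathbb Fa, & A_0(a)&=\mathbb Fe\oplus S^2(\alpha^\perp)\oplus\mathbb Fy_-\oplus\mathbb Fx_{\xi_0},\\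
A_{1/4}(a)&=\alpha\alpha^\perp\oplus\mathbb Fy_+, & A_{1/32}(a)&=\langle x_{\xi_1},x_{\xi_2},v\rangle .
\end{align*}
The involution $\tau_a$ negates $x_{\xi_1},x_{\xi_2},v$ and fixes $S^2H$ and the other four $x_\xi$. Moreover,
\begin{equation}\label{eq:phi}
\varphi_a(hk)=(h,\alpha)(k,\alpha)\qquad(h,k\in H).
\end{equation}
\end{proposition}

\begin{proof}
In this proof $h,k,h',k'$ denote vectors of $\alpha^\perp$, except in the last step.

\emph{Eigenvectors.} We know that $aa=a$, and $ae=\frac{16}{1024}\alpha^2-\frac1{64}\alpha^2=0$ because the terms in $x_\alpha$ cancel. By \eqref{eq:square}, $\alpha^2\cdot\alpha h=8\,\alpha h$ and $\alpha^2\cdot hk=0$; by (P2), $\alpha h\cdot x_\alpha=hk\cdot x_\alpha=0$. Hence $a\cdot\alpha h=\frac14\alpha h$ and $a\cdot hk=0$. By (P2) and (P4), $ax_\zeta=\frac18x_\zeta+\frac\sigma8x_\eta$ and $ax_\eta=\frac18x_\eta+\frac\sigma8x_\zeta$, so $ay_+=\frac14y_+$ and $ay_-=0$. For $\xi\in T'$, \eqref{eq:vanish} gives $ax_\xi=\frac1{32}(\alpha,\xi)^2x_\xi$, which is $0$ for $\xi_0$ and $\frac1{32}x_\xi$ for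 $\xi_1,\xi_2$. By (P6) and (P7), $av=\frac1{32}\cdot\frac14\cdot4\,v=\frac1{32}v$.

So each listed space lies in the stated eigenspace. The listed spaces span $A$, since $a,e$ span $\langle\alpha^2,x_\alpha\rangle$ and $y_+,y_-$ span $\langle x_\zeta,x_\eta\rangle$; their dimensions are $1+9+4+3=17$. As the four eigenvalues are distinct, these are the full eigenspaces. In particular $A_1(a)=\mathbb Fa$, and
\[
A_+=S^2H\oplus\langle x_\alpha,x_\zeta,x_\eta,x_{\xi_0}\rangle,\qquad A_-=\langle x_{\xi_1},x_{\xi_2},v\rangle .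
\]

\emph{The rules $1\star\lambda$.} These hold because $A_1(a)=\mathbb Fa$ and $a$ acts on $A_\lambda(a)$ as the scalar $\lambda$.

\emph{The rules involving $\frac1{32}$.} They amount to $A_+A_-\subseteq A_-$ and $A_-A_-\subseteq A_+$. For the first, $S^2H$ acts on $x_{\xi_1},x_{\xi_2},v$ by scalars; for $\xi\in T$ and $i=1,2$ we have $x_\xi x_{\xi_i}\in\{0,v\}$; further $x_{\xi_0}x_{\xi_1}=x_{\xi_2}$ and $x_{\xi_0}x_{\xi_2}=x_{\xi_1}$; and $x_\xi v=0$ for all $\xi$. For the second, $x_{\xi_i}x_{\xi_i}=\xi_i^2\in S^2H$, $x_{\xi_1}x_{\xi_2}=x_{\xi_0}$, $x_{\xi_i}v=0$, and $vv=s\in S^2H$.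

\emph{Preparation for the remaining rules.} Replacing $\sigma$ by $-\sigma$ exchanges $a$ with $e$ and $y_+$ with $y_-$. So the eigenvector computations also give
\begin{equation}\label{eq:e}
ee=e,\quad e\cdot hk=0,\quad ey_-=\tfrac14y_-,\quad ex_{\xi_0}=0,\quad e\cdot\alpha h=\tfrac14\alpha h,\quad ey_+=0 .
\end{equation}
Put $\zeta'=\zeta+\frac12\alpha$. Then $(\zeta',\alpha)=-2+2=0$, and $\zeta=-\frac12\alpha+\zeta'$, $\eta=-\alpha-\zeta=-\frac12\alpha-\zeta'$. Therefore $(h,\eta)=-(h,\zeta)$, and
\[
\zeta^2+\eta^2=\tfrac12\alpha^2+2\zeta'^2,\qquad\zeta^2-\eta^2=-2\,\alpha\zeta' .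
\]
By (P2), $hk$ multiplies both $x_\zeta$ and $x_\eta$ by $(h,\zeta)(k,\zeta)$, while $\alpha h$ multiplies $x_\zeta$ by $-2(h,\zeta)$ and $x_\eta$ by $2(h,\zeta)$. Thus
\begin{equation}\label{eq:y}
hk\cdot y_\pm=(h,\zeta)(k,\zeta)\,y_\pm,\qquad\alpha h\cdot y_\pm=-2(h,\zeta)\,y_\mp .
\end{equation}

\emph{The rule $0\star0=\{0\}$.} The space $A_0(a)$ is spanned by $e$, the $hk$, $y_-$ and $x_{\xi_0}$. The four products with $e$ lie in $A_0(a)$ by \eqref{eq:e}. By (P1), $hk\cdot h'k'\in S^2(\alpha^\perp)$; by \eqref{eq:y}, $hk\cdot y_-\in\mathbb Fy_-$; by (P2), $hk\cdot x_{\xi_0}\in\mathbb Fx_{\xi_0}$. By \eqref{eq:vanish}, $y_-x_{\xi_0}=0$, and $x_{\xi_0}x_{\xi_0}=\xi_0^2\in S^2(\alpha^\perp)$. Finally,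
\[
y_-y_-=\zeta^2+\eta^2-2\sigma x_\alpha=2\zeta'^2+16\bigl(\tfrac1{32}\alpha^2-\tfrac\sigma8x_\alpha\bigr)=2\zeta'^2+16\,e .
\]

\emph{The rule $0\star\frac14=\{\frac14\}$.} The space $A_{1/4}(a)$ is spanned by the $\alpha h'$ and $y_+$. The products with $e$ lie in $A_{1/4}(a)$ by \eqref{eq:e}. By (P1), $hk\cdot\alpha h'=(h,h')\,\alpha k+(k,h')\,\alpha h$. By \eqref{eq:y}, $hk\cdot y_+$ and $\alpha h'\cdot y_-$ lie in $\mathbb Fy_+$. Next, $y_-y_+=\zeta^2-\eta^2=-2\,\alpha\zeta'\in\alpha\alpha^\perp$. Finally $\alpha h'\cdot x_{\xi_0}=(\alpha,\xi_0)(h',\xi_0)\,x_{\xi_0}=0$, and $y_+x_{\xi_0}=0$ by \eqref{eq:vanish}.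

\emph{The rule $\frac14\star\frac14=\{1,0\}$.} By (P1) and \eqref{eq:recover}, $\alpha h\cdot\alpha k=4\,hk+(h,k)\,\alpha^2=4\,hk+16(h,k)(a+e)$. By \eqref{eq:y}, $\alpha h\cdot y_+\in\mathbb Fy_-$. Finally,
\[
y_+y_+=\zeta^2+\eta^2+2\sigma x_\alpha=2\zeta'^2+16\,a .
\]
All rules hold, so $a$ is a primitive axis, and the description of $\tau_a$ follows from that of $A_\pm$.

\emph{The projection formula.} Let $h,k\in H$ be arbitrary. The $\alpha$-components of $h$ and $k$ are $\frac14(h,\alpha)\alpha$ and $\frac14(k,\alpha)\alpha$, so $hk-\frac1{16}(h,\alpha)(k,\alpha)\,\alpha^2$ lies in $\alpha\alpha^\perp\oplus S^2(\alpha^\perp)\subseteq A_{1/4}(a)\oplus A_0(a)$. Since $\alpha^2=16(a+e)$ with $e\in A_0(a)$, formula \eqref{eq:phi} follows.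
\end{proof}

\begin{remark}\label{rem:used}
The parameter $s$ enters the proof only through $vv\in S^2H\subseteq A_+$; this is the freedom described in Section~\ref{sec:obstruction}. Of (P6) the proof uses only that $S^2H$ acts on $v$ by scalars and that $\alpha^2\cdot v=v$. The hypothesis $\alpha\in\Phi$ is used in \eqref{eq:vanish}. For $\alpha=\alpha_3$ the vector of $T'$ orthogonal to $\alpha$ is $\beta_3$, and $a_{\alpha_3}^\sigma x_{\beta_3}=\frac\sigma8v$, so $x_{\beta_3}$ is not even an eigenvector. This is why $a^\pm_{\alpha_3}$ and $a^\pm_{\beta_3}$ are left out of $X$.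
\end{remark}

\section{Generation and the proof of Theorem~\ref{thm:main}}\label{sec:generation}

We prove slightly more than generation, because Section~\ref{sec:family} needs to know which elements are reached from $X$ by multiplying with axes only. Let
\[
U=S^2H\oplus\bigoplus_{\xi\in\Psi}\mathbb Fx_\xi,\qquad\text{so that }A_s=U\oplus\mathbb Fv .
\]

\begin{lemma}\label{lem:U}
$U$ is the smallest subspace of $A_s$ that contains $X$ and is invariant under $\operatorname{ad}_a$ for all $a\in X$.
\end{lemma}

\begin{proof}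
By \eqref{eq:recover}, $X$ spans the same space as the elements $\alpha^2,x_\alpha$ with $\alpha\in\Phi$. Multiplication by $\alpha^2$ preserves $U$ by (P1) and (P2). Multiplication by $x_\alpha$ preserves $U$ by (P2)--(P5), because $\alpha\notin\{\alpha_3,\beta_3\}$ and so $v$ does not occur. Thus $U$ is invariant, and it contains $X$.

Let $W$ be any invariant subspace containing $X$. It contains $\alpha^2$ and $x_\alpha$ for $\alpha\in\Phi$, and it is invariant under multiplication by these elements. So it contains $x_{\alpha_3}=x_{\alpha_1}x_{\alpha_2}$ and $x_{\beta_3}=x_{\beta_1}x_{\beta_2}$. By \eqref{eq:square},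
\begin{gather*}
\alpha_1^2\cdot\alpha_2^2=-8\,\alpha_1\alpha_2,\qquad\beta_1^2\cdot\beta_2^2=-8\,\beta_1\beta_2,\qquad\alpha_1^2\cdot\beta_2^2=4\,\alpha_1\beta_2,\\
\alpha_2^2\cdot\beta_1^2=-4\,\alpha_2\beta_1,\qquad\beta_1^2\cdot\alpha_1\alpha_2=-2\,\alpha_1\beta_1,\qquad\beta_2^2\cdot\alpha_1\alpha_2=2\,\alpha_2\beta_2 .
\end{gather*}
Hence $W$ contains the six mixed products of basis vectors of $H$ as well as the four squares, so $S^2H\subseteq W$ and $U\subseteq W$.
\end{proof}

\begin{proposition}\label{prop:generate}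
For every $s\in S^2H$, each of $X$ and $X^+$ generates $A_s$. Hence $(A_s,X)$ and $(A_s,X^+)$ are primitive axial algebras of Monster type.
\end{proposition}

\begin{proof}
The subalgebra generated by $X$ contains $U$ by Lemma~\ref{lem:U}, and then also $v=x_{\alpha_3}x_{\beta_3}$. So it is $A_s$.

Let $D$ be the subalgebra generated by $X^+$. By Lemma~\ref{lem:invariant}, $D$ is invariant under $\tau_a$ for $a\in X^+$. By Proposition~\ref{prop:axes}, for $a=a^+_\alpha$ the map $\tau_a$ fixes $S^2H$ and negates $x_\xi$ whenever $\xi$ lies in the other triple and $(\alpha,\xi)\neq0$; for such $\xi$ it sends $a^+_\xi$ to $a^-_\xi$. Since $(\alpha_1,\beta_2)$ and $(\alpha_2,\beta_1)$ are nonzero, the involutions of $a^+_{\beta_2},a^+_{\beta_1},a^+_{\alpha_2},a^+_{\alpha_1}$ send $a^+_{\alpha_1},a^+_{\alpha_2},a^+_{\beta_1},a^+_{\beta_2}$ to $a^-_{\alpha_1},a^-_{\alpha_2},a^-_{\beta_1},a^-_{\beta_2}$, respectively. So $X\subseteq D$ and $D=A_s$. The last statement follows from Proposition~\ref{prop:axes}.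
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $A=A_s$ with $s=\alpha_1\alpha_2+\beta_1\beta_2$. By Proposition~\ref{prop:generate}, $(A,X)$ and $(A,X^+)$ are primitive axial algebras of Monster type of dimension $17$, with $|X|=8$ and $|X^+|=4$. For $a=a_\alpha^\sigma\in X$, formula \eqref{eq:phi} gives
\[
\varphi_a(s)=(\alpha_1,\alpha)(\alpha_2,\alpha)+(\beta_1,\alpha)(\beta_2,\alpha).
\]
The summand belonging to the triple of $\alpha$ is $4\cdot(-2)=-8$. The other summand contains the factor $(\xi_0,\alpha)=0$. So $\varphi_a(s)=-8\neq0$ for all $a\in X$.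

Let $f$ be an associating form on $A$. We have $v=x_{\alpha_3}x_{\beta_3}$ and $x_{\beta_3}v=0$ by (P5) and (P7), and $av=\frac1{32}v$ for every $a\in X$. Lemma~\ref{lem:obstruction} gives $0=\varphi_a(vv)f(a,a)=-8f(a,a)$. So $f(a,a)=0$ for all $a\in X$, and $f=0$ by Lemma~\ref{lem:forms}(c).
\end{proof}

\section{Frobenius forms on the family}\label{sec:family}

To decide when $A_s$ has a Frobenius form, we first write down the only candidate. An associating form must satisfy $f(hk,\xi^2)=f(hk\cdot x_\xi,x_\xi)=(h,\xi)(k,\xi)f(x_\xi,x_\xi)$, and the form $B$ of \eqref{eq:B} has $B(hk,\xi^2)=2(h,\xi)(k,\xi)$. Also $f(v,v)=0$ by Lemma~\ref{lem:obstruction}. Accordingly, let $\tilde B$ be the symmetric bilinear form on $A_s$ such that $\tilde B=B$ on $S^2H$, $\tilde B(x_\xi,x_\xi)=2$, the $x_\xi$ are orthogonal to each other and to $S^2H$, and $\tilde B(v,A_s)=0$. We call $\operatorname{ad}_w$ \emph{self-adjoint} if $\tilde B(wy,z)=\tilde B(y,wz)$ for all $y,z\in A_s$. The form $\tilde B$ associates if and only if every $\operatorname{ad}_w$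 is self-adjoint. The next lemma shows that only $w=v$ can fail.

\begin{lemma}\label{lem:selfadjoint}
For every $s\in S^2H$ and every $w\in U$, the map $\operatorname{ad}_w$ is self-adjoint.
\end{lemma}

\begin{proof}
By linearity it suffices to treat $w=hk$ and $w=x_\xi$.

Let $w=hk$. The map $\operatorname{ad}_w$ preserves each of the mutually orthogonal summands $S^2H$, $\mathbb Fx_\xi$, $\mathbb Fv$, and it acts by scalars on the one-dimensional ones. So it is enough to show that $B(hk\cdot h_1k_1,h_2k_2)$ is symmetric under exchanging $h_1k_1$ and $h_2k_2$. Expand by (P1) and \eqref{eq:B}. The first of the four terms of (P1) contributes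
\[
(h,h_1)(k,h_2)(k_1,k_2)+(h,h_1)(k,k_2)(k_1,h_2),
\]
and each of the other three contributes two products in the same way. Each of the eight products corresponds to a partition of the six symbols $h,k,h_1,k_1,h_2,k_2$ into three two-element blocks, none of which is $\{h,k\}$, $\{h_1,k_1\}$ or $\{h_2,k_2\}$. Conversely, such a partition has exactly one block joining $\{h,k\}$ to $\{h_1,k_1\}$: with two, the third block would be $\{h_2,k_2\}$, and with none, both $h$ and $k$ would be joined to $\{h_2,k_2\}$, leaving the block $\{h_1,k_1\}$. There are four choices for this block and two ways to complete it, so every such partition occurs exactly once. The sum over all these partitions is symmetric in the three pairs.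

Let $w=x_\xi$, with triple $\{\xi,\zeta,\eta\}$. The map $\operatorname{ad}_w$ sends $hk\mapsto(h,\xi)(k,\xi)x_\xi$ and $x_\xi\mapsto\xi^2$, exchanges $x_\zeta$ and $x_\eta$, sends the $x$'s of the other triple into $\mathbb Fv$, and kills $v$. Let $y$ and $z$ each be of the form $hk$, $x_\theta$ with $\theta\in\Psi$, or $v$. Since $v$ is orthogonal to everything, $\tilde B(wy,z)$ can be nonzero only if one of $y,z$ is $x_\xi$ and the other lies in $S^2H$, or $\{y,z\}=\{x_\zeta,x_\eta\}$; this condition is symmetric in $y,z$. In the first case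
\[
\tilde B(w\cdot hk,x_\xi)=2(h,\xi)(k,\xi)=B(hk,\xi^2)=\tilde B(hk,wx_\xi),
\]
and in the second $\tilde B(wx_\zeta,x_\eta)=2=\tilde B(x_\zeta,wx_\eta)$.
\end{proof}

Whether or not $\tilde B$ associates, it therefore computes the projections onto the axes.

\begin{lemma}\label{lem:graph}
For $a\in X$ we have $\tilde B(a,a)=\frac1{16}$ and $\varphi_a(y)=16\,\tilde B(a,y)$ for all $y\in A_s$. In particular $\varphi_a(b)=\varphi_b(a)$ for $a,b\in X$. The graph on $X$ in which $a\neq b$ are adjacent when $\varphi_a(b)\neq0$ is connected.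
\end{lemma}

\begin{proof}
For $a=a_\alpha^\sigma$ we have $B(\alpha^2,\alpha^2)=2\cdot16=32$, so $\tilde B(a,a)=\frac{32}{1024}+\frac2{64}=\frac1{16}$. By Lemma~\ref{lem:selfadjoint}, Lemma~\ref{lem:oneaxis}(c) applies to $\tilde B$ and gives $\tilde B(a,y)=\frac1{16}\varphi_a(y)$. For $\alpha\neq\beta$ in $\Phi$,
\[
\varphi_{a_\alpha^\sigma}\bigl(a_\beta^{\sigma'}\bigr)=\tfrac{16}{1024}B(\alpha^2,\beta^2)=\tfrac1{32}(\alpha,\beta)^2,
\]
independently of the signs. This is nonzero for consecutive vectors of the cycle $\alpha_1,\alpha_2,\beta_1,\beta_2,\alpha_1$, whose products are $-2,-1,-2,1$. So both axes of each vector are adjacent to both axes of the next one, and the graph is connected.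
\end{proof}

\begin{proposition}\label{prop:unique}
Every associating form on $A_s$ equals $c\tilde B$ for some $c\in\mathbb F$, and then $c\,B(y,s)=0$ for all $y\in S^2H$.
\end{proposition}

\begin{proof}
Let $f$ be associating. If $a,b\in X$ are adjacent, then $\varphi_a(b)=\varphi_b(a)\neq0$, and Lemma~\ref{lem:forms}(b) gives $f(a,a)=f(b,b)$. By connectedness $f(a,a)$ is constant on $X$; write it as $\frac c{16}$. By Lemmas~\ref{lem:oneaxis}(c) and~\ref{lem:graph}, $f(a,z)=\frac c{16}\varphi_a(z)=c\tilde B(a,z)$ for $a\in X$ and $z\in A_s$.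

Let $W$ be the subspace of all $y$ with $f(y,z)=c\tilde B(y,z)$ for all $z\in A_s$. Then $X\subseteq W$. For $y\in W$ and $a\in X$,
\[
f(ay,z)=f(y,az)=c\tilde B(y,az)=c\tilde B(ay,z)
\]
by Lemma~\ref{lem:selfadjoint}, so $ay\in W$. Lemma~\ref{lem:U} gives $U\subseteq W$. For $u\in U$, symmetry of $f$ (Lemma~\ref{lem:forms}(a)) gives $f(v,u)=f(u,v)=c\tilde B(u,v)=0$, and $f(v,v)=0$ by Lemma~\ref{lem:obstruction}. So $v\in W$ and $f=c\tilde B$.

For $y\in S^2H$ we have $yv\in\mathbb Fv$ by (P6), so Lemma~\ref{lem:obstruction} gives $0=f(y,vv)=c\,B(y,s)$.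
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}]
The first sentence is Proposition~\ref{prop:generate} together with the choice of $A$ in the proof of Theorem~\ref{thm:main}.

(i) Let $s\in\operatorname{rad}B$. Then $\tilde B(s,A_s)=0$, as $s$ is also orthogonal to the $x_\xi$ and to $v$. By (P6)--(P8), the image of $\operatorname{ad}_v$ lies in $\mathbb Fv+\mathbb Fs$, so $\tilde B(vy,z)=0=\tilde B(y,vz)$ for all $y,z$. With Lemma~\ref{lem:selfadjoint}, every $\operatorname{ad}_w$ is self-adjoint, and $\tilde B$ associates. It takes the value $\frac1{16}\ne0$ at $(a,a)$ for all $a\in X$, and it is invariant under the Miyamoto group by Lemma~\ref{lem:oneaxis}(b). By Proposition~\ref{prop:unique}, the Frobenius forms are exactly the nonzero multiples of $\tilde B$.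

(ii) If $s\notin\operatorname{rad}B$, then $B(y,s)\neq0$ for some $y$, so $c=0$ in Proposition~\ref{prop:unique}, and every associating form is zero.

(iii) Let $\operatorname{char}\mathbb F\neq11$. The Gram matrix of $H$ in the basis $\alpha_1,\alpha_2,\beta_1,\beta_2$ is
\[
\begin{pmatrix}P&K\\K^T&P\end{pmatrix},\qquad P=\begin{pmatrix}4&-2\\-2&4\end{pmatrix},\qquad K=\begin{pmatrix}0&1\\-1&0\end{pmatrix}.
\]
Here $\det P=12\neq0$ and $P^{-1}=\frac1{12}\left(\begin{smallmatrix}4&2\\2&4\end{smallmatrix}\right)$, so $K^TP^{-1}K=\frac1{12}P$. Block elimination gives the determinant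
\[
\det P\cdot\det\bigl(P-K^TP^{-1}K\bigr)=12\cdot\bigl(\tfrac{11}{12}\bigr)^2\cdot12=121\neq0 .
\]
A symmetric bilinear form in characteristic not $2$ has an orthogonal basis. Let $e_1,\dots,e_4$ be one for $H$; nondegeneracy gives $d_i=(e_i,e_i)\neq0$. By \eqref{eq:B}, the basis $e_ie_j$ $(i\le j)$ of $S^2H$ is $B$-orthogonal, with $B(e_ie_j,e_ie_j)=d_id_j$ for $i<j$ and $B(e_i^2,e_i^2)=2d_i^2$. All these values are nonzero, so $\operatorname{rad}B=0$. It follows that $\tilde B$ is nondegenerate on $U$ and that the radical of $\tilde B$ on $A_s$ is $\mathbb Fv$.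

Let $s\neq0$. By (ii), $A_s$ has no Frobenius form. It remains to show that a nonzero ideal $J$ equals $A_s$. By Lemma~\ref{lem:invariant}, $\varphi_a(y)\,a\in J$ for all $a\in X$ and $y\in J$.

Suppose first that $J$ contains some $a\in X$. Then $J$ contains every $b\in X$ with $\varphi_b(a)\ne0$. By connectedness $X\subseteq J$, and $J=A_s$ because $X$ generates $A_s$.

Suppose now that $J\cap X=\emptyset$. Then $\varphi_a(J)=0$, that is, $\tilde B(a,J)=0$, for all $a\in X$. The subspace $W=\{y:\tilde B(y,J)=0\}$ contains $X$, and it is invariant under each $\operatorname{ad}_a$, since $\tilde B(ay,z)=\tilde B(y,az)$ and $az\in J$ for $z\in J$. By Lemma~\ref{lem:U}, $U\subseteq W$; also $v\in W$. So $J$ lies in the radical $\mathbb Fv$ of $\tilde B$, and $J=\mathbb Fv$. Then $s=vv\in J\cap S^2H=0$, contrary to $s\neq0$.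

Hence $A_s$, whose product is nonzero, is simple.
\end{proof}

\begin{remark}\label{rem:eleven}
Both hypotheses in (iii) are needed. For $s=0$ the line $\mathbb Fv$ is an ideal by (P6)--(P8), and $\tilde B$ is a Frobenius form by (i). In characteristic $11$, the vector $r=2\alpha_1+4\alpha_2+\beta_1$ has products $0,11,0,0$ with $\alpha_1,\alpha_2,\beta_1,\beta_2$, so $(r,H)=0$ and $0\neq r^2\in\operatorname{rad}B$; thus $A_{r^2}$ has a Frobenius form. The element $s=\alpha_1\alpha_2+\beta_1\beta_2$ used for Theorem~\ref{thm:main} lies outside $\operatorname{rad}B$ over every admissible field, because $B(\alpha_1^2,s)=-16$.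
\end{remark}

\begin{thebibliography}{9}

\bibitem{MS}
Justin McInroy and Sergey Shpectorov, \emph{An expansion algorithm for constructing axial algebras}, arXiv:1804.00587 (2018).

\end{thebibliography}
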